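# The kernel of the CR Paneitz operator on torus-invariant CR three-tori

## 1. CR tori built from plane curves

All functions are smooth, and complex-valued unless said otherwise.

**Definition 1 (CR structure, pseudo-Hermitian structure).** A CR structure on a 3-manifold $M$ is a complex line subbundle $T^{1,0}M\subset\mathbb{C}TM$ with $T^{1,0}M\cap\overline{T^{1,0}M}=0$. Suppose a real one-form $\theta$ annihilates $T^{1,0}M$, and $-i\,d\theta(Z_1,Z_{\bar1})>0$ for each nonvanishing local section $Z_1$, where $Z_{\bar1}=\overline{Z_1}$. Then the structure is strictly pseudoconvex, and $(M,T^{1,0}M,\theta)$ is a pseudo-Hermitian manifold.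

**Definition 2 (CR function, embeddability).** A function $F$ is CR if $Z_{\bar1}F=0$. A closed $M$ is embeddable if some smooth embedding $M\to\mathbb{C}^N$ has CR components.

**Definition 3 (the family).** Let $L>0$ and let $(\alpha,\beta)\colon\mathbb{R}\to\mathbb{C}^2$ be smooth and $L$-periodic. Write $\alpha=p+ia$, $\beta=q+ib$ with $p,q,a,b$ real. Assume $a^2+b^2=1$. Then there is an $L$-periodic real function $\kappa$ with $(\partial_sa,\partial_sb)=\kappa(b,-a)$, and we assume $\kappa>0$. Put
$$\gamma(s)=(\xi(s),\eta(s))=\int_0^s(-a,b)\,dt ,$$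
a plane curve parametrized by arc length, with curvature $\kappa$. On $M=(\mathbb{R}/L\mathbb{Z})\times\mathbb{T}^2$, $\mathbb{T}^2=(\mathbb{R}/2\pi\mathbb{Z})^2$, with coordinates $(s,x,y)$, put
$$\theta=(aq-pb)\,ds+b\,dx-a\,dy,\qquad Z_1=\frac1{\sqrt{2\kappa}}\big(\partial_s+\alpha\,\partial_x+\beta\,\partial_y\big),\qquad T^{1,0}M=\mathbb{C}Z_1,$$
$$A=\exp\Big(-i\int_0^L\overline{\alpha}\,dt\Big),\qquad B=\exp\Big(-i\int_0^L\overline{\beta}\,dt\Big).$$

The curve $\gamma$ need not close up; "$\gamma$ is closed" means $\gamma(L)=\gamma(0)=0$.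

**Example (the round circle).** Take $L=2\pi$, $\alpha=i\sin s$, $\beta=i\cos s$. Then $\kappa=1$, $\gamma(s)=(\cos s-1,\sin s)$ and $A=B=1$. Here $\sqrt2\,Z_{\bar1}=\partial_s-i(\sin s\,\partial_x+\cos s\,\partial_y)$, and one checks that
$$F_1=e^{\cos s+ix},\qquad F_2=e^{-\sin s+iy}$$
are CR; for instance $\sqrt2Z_{\bar1}F_1=(-\sin s-i\cdot i\sin s)F_1=0$. The map $(F_1,F_2)$ is an embedding of $M$ onto the hypersurface $(\log|z_1|)^2+(\log|z_2|)^2=1$ in $\mathbb{C}^2$. So this member of the family is embeddable.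

It is known that $(M,T^{1,0}M)$ is embeddable if and only if $A=B=1$ and $\gamma$ is a simple closed curve.

**Tangent angle.** Choose a smooth $\varphi(s)$ with $a=\sin\varphi$, $b=\cos\varphi$. Then $\partial_s\varphi=\kappa>0$ and $\varphi(s+L)=\varphi(s)+2\pi k$ for an integer $k\ge1$. We use $\varphi$ as a coordinate in place of $s$ whenever convenient, and write
$$\rho=\frac1\kappa,\qquad \partial=\partial_\varphi=\rho\,\partial_s,\qquad ds=\rho\,d\varphi .$$
A prime always means $\partial$. Being $L$-periodic in $s$ is the same as being $2\pi k$-periodic in $\varphi$. In complex notation $\partial\gamma=\rho\,ie^{i\varphi}$. For the circle, $\varphi=s$ and $k=1$.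

**Untwisting.** The real parts $p,q$ can be removed locally. On the cover $\mathbb{R}\times\mathbb{T}^2$ put $\tilde x=x-\int_0^sp$ and $\tilde y=y-\int_0^sq$. In the coordinates $(s,\tilde x,\tilde y)$, with $\lambda=(2\kappa)^{-1/2}$,
$$\theta=b\,d\tilde x-a\,d\tilde y,\qquad Z_1=\lambda(\partial_s+iY),\qquad Y=a\,\partial_{\tilde x}+b\,\partial_{\tilde y}. \tag{1}$$
Since $\partial_sa=\kappa b$ and $\partial_sb=-\kappa a$, we get $d\theta=-\kappa\,ds\wedge(a\,d\tilde x+b\,d\tilde y)$, hence $d\theta(Z_1,Z_{\bar1})=-\kappa(-2i\lambda^2)=i$. This confirms strict pseudoconvexity. The Reeb field ($\theta(T)=1$, $d\theta(T,\cdot)=0$) is $T=b\,\partial_{\tilde x}-a\,\partial_{\tilde y}$, and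
$$\theta\wedge d\theta=\kappa\,ds\wedge d\tilde x\wedge d\tilde y=\kappa\,ds\wedge dx\wedge dy=d\varphi\wedge dx\wedge dy. \tag{2}$$
The brackets are $[\partial_s,Y]=\kappa T$, $[T,\partial_s]=\kappa Y$, $[T,Y]=0$. Using $Z_1-Z_{\bar1}=2i\lambda Y$ and $2\lambda^2\kappa=1$,
$$[Z_1,Z_{\bar1}]=-2i[\lambda\partial_s,\lambda Y]=-iT-(\partial_s\lambda)(Z_1-Z_{\bar1}),\qquad [T,Z_1]=[T,Z_{\bar1}]=\lambda\kappa Y=-\frac{i\kappa}2(Z_1-Z_{\bar1}). \tag{3}$$

## 2. The Tanaka–Webster connection and the CR Paneitz operator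

**Definition 4 (connection and torsion).** Let $\theta,\theta^1,\theta^{\bar1}$ be the coframe dual to $T,Z_1,Z_{\bar1}$, so that $d\theta=i\theta^1\wedge\theta^{\bar1}$. The Tanaka–Webster connection form $\omega_1^1$ and the torsion $A^1{}_{\bar1}$ are determined by
$$d\theta^1=\theta^1\wedge\omega_1^1+A^1{}_{\bar1}\,\theta\wedge\theta^{\bar1},\qquad \omega_1^1+\omega_{\bar1}^{\bar1}=0,\qquad \omega_{\bar1}^{\bar1}=\overline{\omega_1^1}.$$
Indices are raised and lowered with $h_{1\bar1}=1$, and $A_{11}=\overline{A^1{}_{\bar1}}$. (The indexed torsion has nothing to do with the number $A$.)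

**Definition 5 (CR Paneitz operator).** For a function $u$,
$$P_1u=u_{\bar1}{}^{\bar1}{}_1+iA_{11}u^1,\qquad Pu=4(P_1u)^{1}{}_{\,},$$
where the last expression is four times the divergence $\nabla^1(P_1u)$. We only use the kernel of $P$, so the factor $4$ is irrelevant.

Let us compute these in our family. From the definition and (3),
$$\omega_1^1(Z_{\bar1})=d\theta^1(Z_1,Z_{\bar1})=-\theta^1([Z_1,Z_{\bar1}])=\partial_s\lambda,\qquad A^1{}_{\bar1}=d\theta^1(T,Z_{\bar1})=-\theta^1([T,Z_{\bar1}])=\frac{i\kappa}2 ,$$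
so $\omega_{\bar1}^{\bar1}(Z_1)=\partial_s\lambda$ (it is the conjugate of a real number) and $A_{11}=-\frac{i\kappa}2$. The second covariant derivative of $u$ is $u_{\bar11}=Z_1Z_{\bar1}u-\omega_{\bar1}^{\bar1}(Z_1)Z_{\bar1}u=(Z_1-\partial_s\lambda)Z_{\bar1}u$. In the third derivative $u_{\bar111}$ the two connection terms cancel because $\omega_1^1+\omega_{\bar1}^{\bar1}=0$, so $u_{\bar111}=Z_1u_{\bar11}$. The divergence of a form with component $\sigma_1$ is $Z_{\bar1}\sigma_1-\omega_1^1(Z_{\bar1})\sigma_1$. Therefore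
$$P_1u=\Big(Z_1(Z_1-\partial_s\lambda)+\frac\kappa2\Big)Z_{\bar1}u,\qquad Pu=4\,(Z_{\bar1}-\partial_s\lambda)P_1u. \tag{4}$$

**Example.** For the round circle $\kappa=1$ and $\lambda=2^{-1/2}$, so $P=4Z_{\bar1}(Z_1^2+\frac12)Z_{\bar1}$. On functions of $s$ alone both $Z_1$ and $Z_{\bar1}$ act as $2^{-1/2}\partial_s$, and $P$ becomes $\partial_s(\partial_s^2+1)\partial_s$.

## 3. CR pluriharmonic functions, the space $\mathcal W$, and the problem of its vanishing

**Definition 6 (CR pluriharmonic functions).** $\mathcal P$ is the space of smooth real functions on $M$ that are locally the real part of a CR function.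

**Example.** On the round circle torus, $\cos s=\operatorname{Re}(\cos s+ix)$. The function $\cos s+ix$, a local branch of $\log F_1$, is CR but only locally defined. So $\cos s\in\mathcal P$, and the word "locally" matters. Also $e^{\cos s}\cos x=\operatorname{Re}F_1\in\mathcal P$.

**Pluriharmonic functions lie in the kernel.** Let $\overline{P_1}u=\overline{P_1\overline u}$. We claim that $P_1u=\overline{P_1}u=0$, hence $Pu=0$, for $u\in\mathcal P$. If $Z_{\bar1}F=0$ then $P_1F=0$ by (4). If $Z_1\psi=0$, then by (3)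
$$(Z_1-\partial_s\lambda)Z_{\bar1}\psi=[Z_1,Z_{\bar1}]\psi-(\partial_s\lambda)Z_{\bar1}\psi=-iT\psi,\qquad Z_1(-iT\psi)=i[T,Z_1]\psi=-\frac\kappa2Z_{\bar1}\psi,$$
so $P_1\psi=0$. Locally $u=\frac12(F+\overline F)$ with $F$ CR, so $P_1u=0$; and $u$ is real, so $\overline{P_1}u=0$.

**Definition 7 (supplementary space).** Following Case, Chanillo and Yang,
$$\mathcal W=\operatorname{Ker}P\cap\mathcal P^\perp ,$$
where $\operatorname{Ker}P$ consists of the smooth real $u$ with $Pu=0$, and $\perp$ refers to the $L^2$ inner product of the volume form $\theta\wedge d\theta$.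

So $\mathcal W$ measures the functions in $\operatorname{Ker}P$ that pluriharmonic functions do not account for.

**Example.** On the round circle torus, let $f(s)$ be $2\pi$-periodic with $Pf=0$. Put $z=\partial_sf$. Then $\partial_s(z''+z)=0$, so $z=c+c_1\cos s+c_2\sin s$, and periodicity of $f$ forces $2\pi c=\int_0^{2\pi}z\,ds=0$. So $f\in\mathrm{span}(1,\cos s,\sin s)$. These functions are pluriharmonic ($\sin s$ is, up to sign, $\log|F_2|$), so no nonzero function of $s$ alone lies in $\mathcal W$ here.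

Two facts are known: $\mathcal W=0$ whenever $(M,T^{1,0}M)$ is embeddable; and $\mathcal W=0$ when $A=B=1$ and $\gamma$ is a $k$-fold iterate of a simple closed curve with $k\ge2$, in which case $M$ is non-embeddable. They do not cover general closed $\gamma$, nor $(A,B)\ne(1,1)$. The problem, from Pak Tung Ho and Yuya Takeuchi, "Non-embeddable torus and CR Paneitz operator", arXiv:2606.24508 (2026), is this:

*Is there an $(M,T^{1,0}M)$ in the family with $\mathcal W\ne0$?*

The answer is yes, and $\mathcal W$ can be computed for every member of the family. The proofs below use neither of the two known facts.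

## 4. Statements: $\mathcal W$ and the zeros of a Laplace transform

For $v=(m,n)\in\mathbb{Z}^2$ let
$$h_v=ma+nb,\qquad h_v'=\partial h_v=mb-na,\qquad H_v(s)=\int_0^sh_v\,dt=-m\xi+n\eta,\qquad I(v)=\int_0^Le^{2H_v}h_v'\,ds .$$
Then
$$\partial H_v=\rho h_v,\qquad h_v''=-h_v,\qquad h_v^2+h_v'^2=|v|^2 . \tag{5}$$
Let $\Lambda=\{(m,n)\in\mathbb{Z}^2:A^mB^n=1\}$, a subgroup of $\mathbb{Z}^2$. If $\gamma$ is closed, let $w$ be its winding number function (defined off the image of $\gamma$, hence almost everywhere) and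
$$\Phi(v)=\iint_{\mathbb{R}^2}w(\xi,\eta)\,e^{2(-m\xi+n\eta)}\,d\xi\,d\eta .$$

**Example.** For the round circle $\Lambda=\mathbb{Z}^2$, $w$ is the indicator function of a unit disc, $\Phi(0)=\pi$, and $\Phi>0$ everywhere.

**Theorem 1.** Let $L=\pi$, $\alpha=i\,\dfrac{\sin2s}{\sqrt2+\cos2s}$, $\beta=i\,\dfrac{1+\sqrt2\cos2s}{\sqrt2+\cos2s}$. These data are admissible, with $\kappa=\dfrac2{\sqrt2+\cos2s}$, $A=1$, $B=e^{-(\sqrt2-1)\pi}$, and
$$u=\frac{\sin2s}{\sqrt{\sqrt2+\cos2s}}\,\cos x\in\mathcal W,\qquad\text{so }\mathcal W\ne0 .$$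

**Theorem 2.** For every $(M,T^{1,0}M,\theta)$ in the family, the set $N=\{v\in\Lambda\setminus0:I(v)=0\}$ is finite, and
$$\dim_{\mathbb{R}}\mathcal W=2\,\#N+\varepsilon<\infty ,$$
where $\varepsilon=1$ if $\gamma$ is closed with $\oint(\xi\,d\eta-\eta\,d\xi)=0$, and $\varepsilon=0$ otherwise. If $\gamma$ is closed, this reads
$$\dim\mathcal W=2\,\#\{v\in\Lambda\setminus0:\Phi(v)=0\}+\#\{v=0:\Phi(0)=0\} .$$
In particular, for closed $\gamma$, $\mathcal W\ne0$ if and only if $\Phi$ vanishes somewhere on $\Lambda$.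

**Theorem 3.** (a) If $\gamma$ is closed and $w\ge0$ a.e., then $\mathcal W=0$. (b) Let $k=1$. If $\gamma$ is closed, or $\Lambda=0$, then $\mathcal W=0$. If $\gamma$ is not closed and $\Lambda\ne0$, then $\Lambda=\mathbb{Z}v_0$, the function $c(t)=\int_0^Le^{2tH_{v_0}}h_{v_0}'\,ds$ has exactly one real zero $t_0$, and $t_0\ne0$. Moreover $\dim\mathcal W=2$ if $t_0\in\mathbb{Z}$, and $\mathcal W=0$ otherwise.

**Theorem 4.** Let $k=2$, $\alpha=i\sin\varphi$, $\beta=i\cos\varphi$, $\kappa=1+r^2-2r\cos\frac{3\varphi}2$, where $r\in(0,1)$ is the unique solution of $8\sum_{l\ge1}\frac{r^{2l}}{9l^2-4}=1$. Then $A=B=1$, $\gamma$ is closed, and $\mathcal W$ contains a nonzero $\mathbb{T}^2$-invariant function.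

**Theorem 5.** For every finite $F\subset\mathbb{Z}^2$ there is $(M,T^{1,0}M,\theta)$ in the family with $A=B=1$, $\gamma$ closed, and $\{v\in\mathbb{Z}^2:\Phi(v)=0\}=F$. Hence, already with $A=B=1$, $\dim\mathcal W$ takes every value in $\{0,1,2,\dots\}$.

## 5. Fourier modes: $P$ becomes an ordinary differential operator

This section turns $Pu=0$ into one ODE, with one boundary condition, for each $v\in\mathbb{Z}^2$.

**Step 1: the boundary condition.** Expand $u=\sum_vu_v(s)e^{i(mx+ny)}$. Since $mx+ny=m\tilde x+n\tilde y+\int_0^s(mp+nq)$, the $v$-term equals $g_v(s)e^{i(m\tilde x+n\tilde y)}$ with $g_v=u_ve^{i\int_0^s(mp+nq)}$, and $u_v$ is $L$-periodic if and only if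
$$g_v(s+L)=\chi_v\,g_v(s),\qquad\chi_v=e^{i\int_0^L(mp+nq)},\quad|\chi_v|=1 . \tag{6}$$
Because $-i\overline\alpha=-ip-a$ and likewise for $\beta$, we have $A^mB^n=\overline{\chi_v}\,e^{-H_v(L)}$. Hence
$$v\in\Lambda\iff\chi_v=1\ \text{ and }\ H_v(L)=0 . \tag{7}$$

**Step 2: the operators.** We rewrite (4) on mode $v$. There $Y$ acts as $ih_v$, so $Z_1=\lambda(\partial_s-h_v)$ and $Z_{\bar1}=\lambda(\partial_s+h_v)$. Put $\sigma=\sqrt{\kappa/2}=\lambda\kappa$ and
$$D_\pm=\partial\pm\rho h_v=e^{\mp H_v}\,\partial\,e^{\pm H_v},$$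
so that $Z_1=\sigma D_-$, $Z_{\bar1}=\sigma D_+$. As $\lambda=\frac1{2\sigma}$, we find $\partial_s\lambda=\kappa\,\partial\frac1{2\sigma}=-\frac{\kappa\,\partial\sigma}{2\sigma^2}=-\partial\sigma$. Hence, as compositions of operators, $Z_1-\partial_s\lambda=D_-\sigma$ and $Z_{\bar1}-\partial_s\lambda=D_+\sigma$. Inserting this in (4) with $\sigma^2=\kappa/2$,
$$P_1=\tfrac12\sigma\,(D_-^2+1)\,\kappa D_+,\qquad P=P_v:=D_+\,\kappa\,(D_-^2+1)\,\kappa\,D_+ . \tag{8}$$
Conjugation of functions replaces $v$ by $-v$, which interchanges $D_+$ and $D_-$. So on mode $v$ the operator $\overline{P_1}$ acts as $\frac12\sigma(D_+^2+1)\kappa D_-$.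

**Step 3: the spaces to be compared.** Let $K_v$ be the complex vector space of $g$ on $\mathbb{R}$ with $P_vg=0$ and (6). Then $Pu=0$ if and only if $g_v\in K_v$ for all $v$. If $u\in\mathcal P$, then by Section 3 each $g_v$ is killed by both $(D_-^2+1)\kappa D_+$ and $(D_+^2+1)\kappa D_-$.

## 6. The invariant mode and the signed area

On mode $0$ we have $D_\pm=\partial$ and $P_0=\partial\kappa(\partial^2+1)\kappa\partial$. Let
$$\mathcal P_0=\{f\ 2\pi k\text{-periodic}:\ \kappa\,\partial f\in\mathrm{span}_{\mathbb{C}}(\sin\varphi,\cos\varphi)\}.$$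

**Step 1: $\mathcal P_0$ is the invariant part of $\mathcal P$.** The $0$-coefficient of any $u\in\mathcal P$ satisfies $(\partial^2+1)\kappa\partial u_0=0$, so it lies in $\mathcal P_0$. Conversely, let $f\in\mathcal P_0$ be real. Then $\partial_sf=\kappa\,\partial f$ is a real combination of $a=-\partial_s\xi$ and $b=\partial_s\eta$, so $f=c_0+c_1\xi+c_2\eta$ with real $c_j$. The local functions $\tilde x+i\int_0^sa$ and $\tilde y+i\int_0^sb$ are CR: $\lambda(\partial_s-iY)$ gives $\lambda(ia-ia)=0$, and similarly for the second. Since $\int_0^sa=-\xi$ and $\int_0^sb=\eta$, $f$ is locally the real part of the CR function $c_0+ic_1(\tilde x+i\int_0^sa)-ic_2(\tilde y+i\int_0^sb)$. Thus $f\in\mathcal P$. The space $\mathcal P_0$ is the complexification of its real elements, because its defining condition is real.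

**Step 2: an attempt to prove vanishing.** On the circle we showed $\mathcal W$ has no invariant element by first integrating $P_0f=0$ once and then killing the constant of integration. Let us try this in general. Let $f$ be $2\pi k$-periodic and $z=\kappa\,\partial f$. Then
$$P_0f=0\iff z''+z=c\rho\ \text{ for a constant }c ,$$
and $f\in\mathcal P_0$ if and only if $c=0$. Multiplying by $e^{i\varphi}$ and integrating by parts over a period (as $z$ is periodic),
$$0=c\int_0^{2\pi k}\rho e^{i\varphi}\,d\varphi=c\int_0^L(b+ia)\,ds=c\,\big(\eta(L)-i\xi(L)\big).$$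
So if $\gamma$ is not closed, $c=0$ and $K_0=\mathcal P_0$. If $\gamma$ is closed, this integral gives no information, and we must use the periodicity of $f$, which says $\int\rho z\,d\varphi=0$. The function
$$z_0=\xi\cos\varphi+\eta\sin\varphi$$
is periodic. From $\partial\xi=-\rho\sin\varphi$, $\partial\eta=\rho\cos\varphi$ we get $z_0'=-\xi\sin\varphi+\eta\cos\varphi$ and $z_0''=\rho-z_0$. So $z=cz_0+\ell$ with $\ell\in\mathrm{span}(\sin\varphi,\cos\varphi)$. Since $\gamma$ is closed, $\int\rho\ell\,d\varphi=0$. Also $\rho z_0\,d\varphi=\xi\,d\eta-\eta\,d\xi$. Hence $f$ is periodic if and only if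
$$c\oint(\xi\,d\eta-\eta\,d\xi)=0 .$$
This is exactly where the attempt stops: $c=0$ follows if and only if the signed area enclosed by $\gamma$ is nonzero. For zero signed area every $c$ occurs. We have proved
$$\dim_{\mathbb{C}}K_0/\mathcal P_0=\varepsilon . \tag{9}$$

**Step 3: what an element of $K_0\setminus\mathcal P_0$ gives.** Suppose $f\in K_0\setminus\mathcal P_0$ is real. Subtract its $L^2(d\varphi)$-orthogonal projection to $\mathcal P_0$ (a finite-dimensional space). The result $f^\perp\ne0$ is real, lies in $K_0$, and is orthogonal to $\mathcal P_0$. By (2) and Step 1 its inner product with any $g\in\mathcal P$ is $4\pi^2\int f^\perp\overline{g_0}\,d\varphi=0$. So $f^\perp\in\mathcal W$.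

The failed vanishing proof therefore asks for a closed curve with $\kappa>0$ and signed area zero. For $k=1$ there is none, since such a curve is convex (Section 10). With $k=2$ there is one.

## 7. A doubly wound curve of zero area (proof of Theorem 4)

**Step 1: $r$ exists and is unique.** The function $8\sum_{l\ge1}r^{2l}/(9l^2-4)$ is continuous and strictly increasing on $[0,1]$. It is $0$ at $r=0$ and at least $8/5>1$ at $r=1$ (its first term).

**Step 2: the curve closes.** Use $\varphi\in\mathbb{R}/4\pi\mathbb{Z}$ as the parameter, with $s=\int_0^\varphi\rho$. By the Poisson kernel expansion,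
$$\rho=\frac1{1+r^2-2r\cos\frac{3\varphi}2}=\frac1{1-r^2}\sum_{l\in\mathbb{Z}}r^{|l|}e^{3il\varphi/2}>0 .$$
The frequencies are $\frac{3l}2$, and none equals $\pm1$. So $\int_0^{4\pi}\rho e^{i\varphi}d\varphi=0$, that is, $\gamma$ is closed. As $p=q=0$, we get $A=e^{-\int_0^La}=1$ and $B=e^{-\int_0^Lb}=1$.

**Step 3: the function.** The $4\pi$-periodic function
$$z=\frac1{1-r^2}\sum_{l\in\mathbb{Z}}\frac{r^{|l|}}{1-\frac94l^2}\,e^{3il\varphi/2}$$
is real and satisfies $z''+z=\rho$. By Parseval,
$$\int_0^{4\pi}\rho z\,d\varphi=\frac{4\pi}{(1-r^2)^2}\sum_{l\in\mathbb{Z}}\frac{r^{2|l|}}{1-\frac94l^2}=\frac{4\pi}{(1-r^2)^2}\Big(1-8\sum_{l\ge1}\frac{r^{2l}}{9l^2-4}\Big)=0 .$$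
So $f=\int_0^\varphi\rho z$ is $4\pi$-periodic. Since $\kappa\,\partial f=z$, we have $P_0f=\partial\big(\kappa(z''+z)\big)=\partial(1)=0$, while $(\partial^2+1)\kappa\,\partial f=\rho\ne0$. Thus $f\in K_0\setminus\mathcal P_0$, and Section 6, Step 3 gives a nonzero $\mathbb{T}^2$-invariant element of $\mathcal W$. $\blacksquare$

## 8. The nonzero modes: four explicit solutions

Fix $v\ne0$ and write $h=h_v$, $H=H_v$. Factorization (8) makes three solutions of $P_vg=0$ visible, namely those of the third-order equation $(D_-^2+1)\kappa D_+g=0$. For the fourth, integrate $P_vg=0$ once, as on mode $0$: $\kappa(D_-^2+1)\kappa D_+g=ce^{-H}$. Put $\kappa D_+g=e^H\ell$; then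
$$\ell''+\ell=c\,\rho\,e^{-2H},\qquad g=e^{-H}\int e^{2H}\ell\,ds .$$
Solving by variation of constants puts integrals inside an integral, and from this double integral one cannot read off when $g$ is periodic. This is the obstacle on the nonzero modes.

What gets past it is a symmetry. If $P$ is a real operator, then $P_v$ and $P_{-v}$ have the same kernel, although the factorization (8) treats $D_+$ and $D_-$ differently. So the third solution for $-v$ ought to be the missing solution for $v$, and it is a single integral. We use this as a guess and verify it. Put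
$$f_3=e^{-H}\int_0^se^{2H}h'\,dt,\qquad f_4=e^{H}\int_0^se^{-2H}h'\,dt .$$
Replacing $v$ by $-v$ changes $H,h,h'$ into their negatives, exchanges $D_\pm$, and sends $f_3\mapsto-f_4$, $f_4\mapsto-f_3$.

**Lemma 1.** Let $v\ne0$.

(i) $\ker\big((D_-^2+1)\kappa D_+\big)=\mathrm{span}(e^{-H},e^H,f_3)$ and $\ker\big((D_+^2+1)\kappa D_-\big)=\mathrm{span}(e^{-H},e^H,f_4)$; both are three-dimensional.

(ii) $(D_-^2+1)\kappa D_+f_4=2|v|^2\rho\,e^{-H}$.

(iii) $e^{-H},e^H,f_3,f_4$ is a basis of $\ker P_v$ on $\mathbb{R}$, and the two kernels in (i) intersect in $\mathrm{span}(e^H,e^{-H})$.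

(iv) $P_v=P_{-v}$, that is,
$$P_v=D_-\,\kappa\,(D_+^2+1)\,\kappa\,D_- . \tag{10}$$

*Proof.* (i) Since $D_+=e^{-H}\partial e^H$ and $\partial=\rho\,\partial_s$,
$$\kappa D_+e^{-H}=0,\qquad\kappa D_+e^H=\kappa e^{-H}\partial e^{2H}=2he^H,\qquad\kappa D_+f_3=\kappa e^{-H}\rho e^{2H}h'=e^Hh' .$$
Since $D_-^2+1=e^H(\partial^2+1)e^{-H}$ and $h,h'$ solve $\ell''+\ell=0$, all three functions are in the kernel. The functions $h,h'$ are independent because $v\neq0$, so the three functions are independent. The operator has order three with nonvanishing leading coefficient $\kappa$, so they span the kernel. The second equality is the first one for $-v$.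

(ii) Let $\Gamma=\int_0^se^{-2H}h'\,dt$, so $\partial\Gamma=\rho e^{-2H}h'$ and $f_4=e^H\Gamma$. Then
$$\kappa D_+f_4=\kappa e^{-H}\partial(e^{2H}\Gamma)=2he^H\Gamma+e^{-H}h'=e^H\ell,\qquad\ell=2h\Gamma+e^{-2H}h' .$$
Using (5), the terms $\pm2\rho hh'e^{-2H}$ cancel in
$$\ell'=2h'\Gamma+2\rho hh'e^{-2H}-2\rho hh'e^{-2H}-e^{-2H}h=2h'\Gamma-e^{-2H}h,$$
$$\ell''=-2h\Gamma+2\rho h'^2e^{-2H}+2\rho h^2e^{-2H}-e^{-2H}h'=-\ell+2|v|^2\rho e^{-2H} .$$
So $(D_-^2+1)\kappa D_+f_4=e^H(\ell''+\ell)=2|v|^2\rho e^{-H}$.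

(iii) By (8), the functions in (i) are in $\ker P_v$. By (ii), $P_vf_4=D_+(\kappa\cdot2|v|^2\rho e^{-H})=2|v|^2D_+e^{-H}=0$. By (ii) again, $f_4\notin\ker((D_-^2+1)\kappa D_+)$, so the four functions are independent. As $P_v$ has order four with leading coefficient $\kappa^2>0$, they are a basis. An element of both kernels in (i) is a combination of $e^{\pm H},f_3$ and also of $e^{\pm H},f_4$; by independence neither $f_3$ nor $f_4$ occurs.

(iv) By (iii) for $v$ and for $-v$, the operators $P_v$ and $P_{-v}$ have the same four-dimensional kernel. Both have order four and leading coefficient $\kappa^2$. Their difference has order at most three and kills a four-dimensional space; where its leading coefficient did not vanish, its kernel would have dimension at most three. So the difference is $0$. $\square$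

For $v=0$, (10) is trivial. As $P_v$ has real coefficients, $P_v=P_{-v}$ for all $v$ says precisely that $P\overline u=\overline{Pu}$.

## 9. An explicit torus with $\mathcal W\ne0$ (proof of Theorem 1)

We look for an example with $f_3$ periodic for $v=(1,0)$, where $h=a$, $h'=b$. If $H$ is periodic, this means that $e^{2H}b$ is the $s$-derivative of a periodic function. Now $\kappa b=\partial_sa$, so it suffices that $e^{2H}$ be a constant multiple of $\kappa$. That requires $\partial_s\log\kappa=2\,\partial_sH=2a$, and with $\partial_s=\kappa\,\partial$ this is $\partial\kappa=2\sin\varphi$, i.e. $\kappa=C-2\cos\varphi$, positive if $C>2$. The period is $L=\int_0^{2\pi}\frac{d\varphi}{C-2\cos\varphi}=\frac{2\pi}{\sqrt{C^2-4}}$. The choice $C=2\sqrt2$ gives $L=\pi$ and, when written in $s$, the data of Theorem 1. We now verify everything directly.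

**Step 1: the data are admissible.** Let $e=\sqrt2+\cos2s$, so $a=\frac{\sin2s}e$ and $b=\frac{1+\sqrt2\cos2s}e=\sqrt2-\frac1e$. Then
$$a^2+b^2=\frac{1-\cos^22s+1+2\sqrt2\cos2s+2\cos^22s}{e^2}=\frac{(\sqrt2+\cos2s)^2}{e^2}=1,$$
$$\partial_sa=\frac{2\cos2s\,(\sqrt2+\cos2s)+2\sin^22s}{e^2}=\frac{2\sqrt2\cos2s+2}{e^2}=\frac2e\,b,\qquad\partial_sb=\frac{\partial_se}{e^2}=-\frac{2\sin2s}{e^2}=-\frac2e\,a .$$
So $\kappa=2/e>0$. (Indeed $\kappa=2\sqrt2-2b$.)

**Step 2: $u$ is in the kernel.** Take $v=(1,0)$. As $\partial_s\log e=-2a$, $H=-\frac12\log e+\text{const}$. The constant does not affect $D_\pm$, so we drop it: $e^{-H}=\sqrt e$, $e^H=1/\sqrt e$. Let $f=\sqrt e\,a=\sin2s/\sqrt e$. Then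
$$D_+f=e^{-H}\partial(e^Hf)=\sqrt e\,\partial a=\sqrt e\,b,\qquad\kappa D_+f=\frac{2b}{\sqrt e}=2e^Hb,$$
$$(D_-^2+1)\kappa D_+f=2e^H(\partial^2b+b)=0 .$$
By (8), $P(fe^{ix})=0$ (here $p=q=0$, so $\tilde x=x$). As $P$ is real, $Pu=0$ for $u=f\cos x$.

**Step 3: $u$ is orthogonal to $\mathcal P$.** Let $g\in\mathcal P$. By Section 5, Step 3 and Lemma 1(iii), its $(1,0)$-coefficient lies in $\mathrm{span}_{\mathbb{C}}(\sqrt e,1/\sqrt e)$, so it is even in $s$. The function $f$ is odd, $\kappa$ is even, and everything is $\pi$-periodic. Since $f$ and $g$ are real,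
$$\langle u,g\rangle=\operatorname{Re}\langle fe^{ix},g\rangle=4\pi^2\operatorname{Re}\int_0^\pi f\,\overline{g_{(1,0)}}\,\kappa\,ds=0 .$$
So $0\ne u\in\mathcal W$.

**Step 4: $A$ and $B$.** Since $a$ is odd, $A=e^{-\int_0^\pi a}=1$. Next, $\int_0^\pi\frac{ds}{\sqrt2+\cos2s}=\frac12\cdot\frac{2\pi}{\sqrt{2-1}}=\pi$, so $\int_0^\pi b\,ds=(\sqrt2-1)\pi$ and $B=e^{-(\sqrt2-1)\pi}$. $\blacksquare$

Theorems 1 and 4 each answer the question: $\mathcal W\ne0$ does occur.

## 10. The dimension formula (proof of Theorem 2)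

**Step 1: the shift on $\ker P_v$, $v\ne0$.** This step computes $K_v$. Let $(Sg)(s)=g(s+L)$. It preserves $\ker P_v$, because the coefficients of $P_v$ are $L$-periodic. Put $h_0=H_v(L)$, so $H(s+L)=H(s)+h_0$. Splitting $\int_0^{s+L}=\int_0^L+\int_L^{s+L}$,
$$Se^{\pm H}=e^{\pm h_0}e^{\pm H},\qquad Sf_3=e^{h_0}f_3+e^{-h_0}I(v)\,e^{-H},\qquad Sf_4=e^{-h_0}f_4-e^{h_0}I(-v)\,e^H ,$$
where we used $\int_0^Le^{-2H_v}h_v'\,ds=-I(-v)$. In the basis $e^{-H},e^H,f_3,f_4$ this is triangular with eigenvalues $e^{\pm h_0}$, and $K_v=\ker(S-\chi_v)$ with $|\chi_v|=1$.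

If $v\notin\Lambda$, then by (7) either $h_0\ne0$, and no eigenvalue has modulus $1$; or $h_0=0$, and the only eigenvalue $1$ differs from $\chi_v$. In both cases $K_v=0$.

If $v\in\Lambda$, then $h_0=0$, $\chi_v=1$, and $(S-1)(c_1e^{-H}+c_2e^H+c_3f_3+c_4f_4)=c_3I(v)e^{-H}-c_4I(-v)e^H$. So $K_v$ is spanned by $e^{\pm H}$, together with $f_3$ if and only if $I(v)=0$, and $f_4$ if and only if $I(-v)=0$.

*The circle, by hand.* Let $\kappa=1$. After a translation of $\varphi$, $h=|v|\sin\varphi$ and $H=\text{const}-|v|\cos\varphi$, so $I(v)$ is a positive multiple of $\int_0^{2\pi k}e^{-2|v|\cos\varphi}\cos\varphi\,d\varphi$. Pairing $\varphi$ with $\pi-\varphi$ gives the integrand $\cos\varphi\,(e^{-2|v|\cos\varphi}-e^{2|v|\cos\varphi})\le0$, so $I(v)<0$: neither $f_3$ nor $f_4$ is periodic.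

**Step 2: the pluriharmonic part of mode $v\ne0$.** For $v\in\Lambda\setminus0$ let $\mathcal P_v=\mathrm{span}_{\mathbb{C}}(e^H,e^{-H})$, and for $v\notin\Lambda$ let $\mathcal P_v=0$. We claim that $\mathcal P_v$ is what $\mathcal P$ contributes. If $u\in\mathcal P$, then $g_v\in\mathcal P_v$: for $v\in\Lambda\setminus0$ by Section 5, Step 3 and Lemma 1(iii), for $v\notin\Lambda$ because $\mathcal P\subset\operatorname{Ker}P$ and $K_v=0$. Conversely, for $v\in\Lambda\setminus0$ the functions $e^{-H}e^{i(m\tilde x+n\tilde y)}$ and $e^He^{i(m\tilde x+n\tilde y)}$ are well defined on $M$ by (6) and (7), and are annihilated by $Z_{\bar1}=\sigma D_+$ and $Z_1=\sigma D_-$ respectively. So the first is CR and the second is the conjugate of a CR function. Their real and imaginary parts are in $\mathcal P$.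

**Step 3: assembling the modes.** We claim that a real smooth $u$ lies in $\mathcal W$ if and only if, for every $v$, $g_v\in K_v$ and $g_v\perp\mathcal P_v$ in $L^2(d\varphi)$. By (2) and Parseval, $\langle u,g\rangle=4\pi^2\sum_v\int u_v\overline{g_{(v)}}\,d\varphi$, where $g_{(v)}$ denotes the $v$-coefficient of $g$. Passing from $u_v$ to $g_v$ multiplies both factors by the same unimodular function. The coefficients of elements of $\mathcal P$ lie in the $\mathcal P_v$ (Step 2; Section 6 for $v=0$), so the condition suffices. It is necessary: for $v\in\Lambda\setminus0$, pair $u$ with the real and imaginary parts of the functions of Step 2. For $v=0$, pair $u$ with the real elements of $\mathcal P_0$, which belong to $\mathcal P$ and span $\mathcal P_0$ over $\mathbb{C}$.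

Since $\mathcal P_v\subset K_v$ and these are finite-dimensional, the admissible $g_v$ form a space $C_v$ of complex dimension $\dim K_v/\mathcal P_v$. By Step 1 and (9), this is
$$1_{v\in N}+1_{-v\in N}\ \ (v\in\Lambda\setminus0),\qquad\varepsilon\ \ (v=0),\qquad0\ \ (v\notin\Lambda).$$
A real $u$ satisfies $u_{-v}=\overline{u_v}$, so one chooses $g_v\in C_v$ freely for one $v$ of each pair $\{v,-v\}$, which contributes $2\dim_{\mathbb{C}}C_v=\dim_{\mathbb{C}}C_v+\dim_{\mathbb{C}}C_{-v}$ real dimensions; mode $0$ contributes the real part of $C_0$. If $N$ is finite, only finitely many modes occur, so there is no convergence question, and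
$$\dim_{\mathbb{R}}\mathcal W=\sum_v\dim_{\mathbb{C}}C_v=2\,\#N+\varepsilon .$$

**Step 4: $N$ is finite.** For $v\in\Lambda$ we have $H_v(L)=0$, so the next lemma is enough. It is stated uniformly in $\rho$, because Section 12 needs that.

**Lemma 2.** Let $0<\rho_-\le\rho\le\rho_+$. There is $R=R(k,\rho_-,\rho_+)$ such that $I(v)<0$ for all $v\in\mathbb{Z}^2$ with $|v|\ge R$ and $H_v(L)=0$.

*Proof.* We may assume $|v|\ge1$. After translating $\varphi$, $h_v=|v|\sin\varphi$, $h_v'=|v|\cos\varphi$, $\partial H=|v|\rho\sin\varphi$ for $H=H_v$, and $H$ is $2\pi k$-periodic in $\varphi$. So $I(v)=|v|\int\rho e^{2H}\cos\varphi\,d\varphi$ over a period. The idea is that $e^{2H}$ concentrates where $H$ is maximal, and there $\cos\varphi=-1$. Let $H_{\max}=\max H$.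

*Where $\cos\varphi>0$.* If $\varphi\in[2\pi j,2\pi j+\frac\pi2]$, then
$$H_{\max}-H(\varphi)\ge H((2j+1)\pi)-H(\varphi)\ge\int_{2\pi j+\pi/2}^{2\pi j+\pi}|v|\rho\sin\varphi\,d\varphi\ge|v|\rho_- .$$
If $\varphi\in[2\pi j-\frac\pi2,2\pi j]$, then comparing with $(2j-1)\pi$ gives the same bound, because $H$ decreases on $[(2j-1)\pi,2j\pi]$. Since the integral of $\cos\varphi$ over $\{\cos\varphi>0\}$ is $2k$, this set contributes at most $|v|\cdot2k\rho_+e^{2H_{\max}-2|v|\rho_-}$.

*Where $\cos\varphi<0$.* $H_{\max}$ is attained at some $\varphi^*$ with $\sin\varphi^*=0$. Points $\equiv0$ mod $2\pi$ are strict local minima, so $\varphi^*\equiv\pi$. For $|\varphi-\varphi^*|\le|v|^{-1/2}\le1$ we have $\cos\varphi\le-\cos1\le-\frac12$ and $H_{\max}-H\le|v|\rho_+(\varphi-\varphi^*)^2/2\le\rho_+/2$. This window has length $2|v|^{-1/2}$, so $\{\cos\varphi<0\}$ contributes at most $-|v|\,\rho_-|v|^{-1/2}e^{2H_{\max}-\rho_+}$.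

Hence $I(v)<0$ as soon as $\rho_-|v|^{-1/2}e^{-\rho_+}>2k\rho_+e^{-2|v|\rho_-}$, which holds for all $|v|\ge R$ with a suitable $R$ depending only on $k,\rho_-,\rho_+$. $\square$

**Step 5: closed curves.** Here we express $I(v)$ by $\Phi(v)$. Recall Green's formula with winding numbers: for a closed piecewise smooth curve and a smooth one-form $\tau$ with $d\tau=\psi\,d\xi\wedge d\eta$, one has $\oint\tau=\iint w\psi\,d\xi\,d\eta$. Let $G=m\eta+n\xi$. Along $\gamma$, $dG=(mb-na)\,ds=h_v'\,ds$. Regarding $H=-m\xi+n\eta$ and $G$ as functions on the plane, $dH\wedge dG=-|v|^2\,d\xi\wedge d\eta$. So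
$$I(v)=\oint e^{2H}dG=\iint w\cdot(-2|v|^2)e^{2H}\,d\xi\,d\eta=-2|v|^2\,\Phi(v),\qquad\oint(\xi\,d\eta-\eta\,d\xi)=2\Phi(0). \tag{11}$$
Thus for $v\ne0$, $I(v)=0$ means $\Phi(v)=0$, and $\varepsilon=1$ means $\Phi(0)=0$. This is the formula for closed $\gamma$; since $0\in\Lambda$, the last assertion of Theorem 2 follows. $\blacksquare$

## 11. Nonnegative winding number and rotation number one (proof of Theorem 3)

**Part (a).** As $\gamma$ is closed, $H_v(L)=0$ for all $v$. By Lemma 2 and (11), $\Phi(v)=-I(v)/(2|v|^2)>0$ for large $|v|$, so $w$ is not a.e. zero. If $w\ge0$ a.e., then $\Phi>0$ everywhere, and Theorem 2 gives $\mathcal W=0$. (In both known facts of Section 3, $w$ is $k$ times the indicator function of the interior of a simple closed curve, so both are contained in (a).)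

**Part (b), $\gamma$ closed.** Let $k=1$. We show $w\ge0$, so that (a) applies. Fix $\varphi_0$. The left normal of the tangent there is $-e^{i\varphi_0}$, and
$$\partial\,\langle\gamma,-e^{i\varphi_0}\rangle=\rho\,\langle ie^{i\varphi},-e^{i\varphi_0}\rangle=\rho\sin(\varphi-\varphi_0).$$
On $[\varphi_0,\varphi_0+2\pi]$ the function $\langle\gamma-\gamma(\varphi_0),-e^{i\varphi_0}\rangle$ starts at $0$, increases, then decreases, and returns to $0$. So the whole curve except the point $\gamma(\varphi_0)$ lies strictly to the left of the tangent line at $\varphi_0$. Let $z$ be a point off the curve. If $z$ is strictly to the left of every tangent line, then $\det(\gamma-z,\partial\gamma)>0$ throughout, the argument of $\gamma-z$ increases, and $w(z)\ge1$. Otherwise $z$ is on, or to the right of, the tangent line at some $\varphi_0$. The ray from $z$ in the direction of the right normal $e^{i\varphi_0}$ then misses the curve (it can meet the tangent line only at $z$, which is off the curve), so $w(z)=0$.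

**Part (b), $\gamma$ not closed: the group $\Lambda$.** Now $\varepsilon=0$. If $\Lambda=0$, then $N=\emptyset$ and $\mathcal W=0$. In general $|A|=e^{\xi(L)}$ and $|B|=e^{-\eta(L)}$, so $(\log|A|,\log|B|)\ne0$ and $\Lambda$ lies in the line $m\log|A|+n\log|B|=0$. A subgroup of $\mathbb{Z}^2$ contained in a line is cyclic: if $\Lambda\ne0$, then $\Lambda=\mathbb{Z}v_0$ with $v_0\ne0$.

**Part (b), $\gamma$ not closed: the zero of $c(t)$.** Put $H=H_{v_0}$; it is periodic. After translating $\varphi$, $\partial H=|v_0|\rho\sin\varphi$ and $c(t)=|v_0|\int_0^{2\pi}\rho e^{2tH}\cos\varphi\,d\varphi$. We change variables to the value $y=H$. The function $H$ increases on $(0,\pi)$ from $y_-$ to $y_+$ and decreases back on $(\pi,2\pi)$. For $y\in(y_-,y_+)$ let $\varphi_1(y)\in(0,\pi)$ and $\varphi_2(y)\in(\pi,2\pi)$ be the points with $H=y$. Since $|v_0|\rho\cos\varphi\,d\varphi=\cot\varphi\,dH$,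
$$c(t)=\int_{y_-}^{y_+}e^{2ty}\,\mathcal D(y)\,dy,\qquad\mathcal D(y)=\cot\varphi_1(y)-\cot\varphi_2(y);$$
both cotangents are absolutely integrable in $y$, because the original integrand is bounded. As $y$ increases, $\varphi_1$ increases and $\varphi_2$ decreases, so $\mathcal D$ is continuous and strictly decreasing, from $+\infty$ (where $\varphi_1\to0$, $\varphi_2\to2\pi$) to $-\infty$ (where $\varphi_1,\varphi_2\to\pi$). Let $\mathcal D(y_0)=0$. The function $e^{-2ty_0}c(t)=\int e^{2t(y-y_0)}\mathcal D\,dy$ has derivative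
$$\int2(y-y_0)\,e^{2t(y-y_0)}\,\mathcal D(y)\,dy<0 ,$$
since $(y-y_0)\mathcal D(y)<0$ for $y\ne y_0$. As $t\to+\infty$, the part over $y>y_0$ tends to $-\infty$ and the part over $y<y_0$ tends to $0$; as $t\to-\infty$ the roles are exchanged, and the limit is $+\infty$. So $c$ has exactly one zero $t_0$.

**Part (b), conclusion.** Write $v_0=(m,n)$. Then $c(0)=\int_0^Lh_{v_0}'\,ds$ is the displacement of $m\eta+n\xi$ over a period, while that of $-m\xi+n\eta$ is $H(L)=0$. These two linear forms are independent and $\gamma$ is not closed, so $c(0)\ne0$ and $t_0\ne0$. For $t\in\mathbb{Z}\setminus0$ we have $I(tv_0)=t\,c(t)$. Hence $N=\{t_0v_0\}$ if $t_0\in\mathbb{Z}$, and $N=\emptyset$ otherwise. Theorem 2 gives the dimensions. $\blacksquare$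

**Check against Theorem 1.** There $\int_0^\pi\kappa\,ds=\int_0^\pi\frac{2\,ds}{\sqrt2+\cos2s}=2\pi$, so $k=1$; and $A^mB^n=1$ if and only if $n=0$, so $\Lambda=\mathbb{Z}(1,0)$. Up to a positive constant, $e^{2H}b=b/e=\frac12\partial_sa$, so $c(1)=0$ and $t_0=1$. Hence $\dim\mathcal W=2$ and $\mathcal W=\mathrm{span}\{f\cos x,f\sin x\}$ with $f=\sin2s/\sqrt{\sqrt2+\cos2s}$.

## 12. Prescribing the zeros of $\Phi$ (proof of Theorem 5)

We write points of the plane as $\xi+i\eta$. Let $\mathcal C_k$ be the set of smooth $\rho>0$ on $\mathbb{R}/2\pi k\mathbb{Z}$ with $\int\rho e^{i\varphi}d\varphi=0$ and $\rho=1$ near $\varphi=0$. Each $\rho\in\mathcal C_k$ gives, with $s=\int_0^\varphi\rho$, $\alpha=i\sin\varphi$, $\beta=i\cos\varphi$, $\kappa=1/\rho$, a member of the family with $\gamma=\gamma_\rho$ closed, starting at $0$, $A=B=1$ and $\Lambda=\mathbb{Z}^2$. For a function $\psi$ on the plane put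
$$J_\rho(\psi)=\iint w\psi\,d\xi\,d\eta=\oint_{\gamma_\rho}\tau,\qquad d\tau=\psi\,d\xi\wedge d\eta,$$
and let $e_v=e^{2(-m\xi+n\eta)}$, so $\Phi(v)=J_\rho(e_v)$; we write $\Phi_\rho$ when the dependence on $\rho$ matters. For finite nonempty $F\subset\mathbb{Z}^2$ let
$$\mathcal S_F=\big\{(J_\rho(e_v))_{v\in F}:\rho\in\textstyle\bigcup_k\mathcal C_k\big\}\subset\mathbb{R}^F .$$
It is nonempty ($\rho\equiv1$ lies in $\mathcal C_1$). Concatenating $\rho^{(1)}\in\mathcal C_{k_1}$ and $\rho^{(2)}\in\mathcal C_{k_2}$ gives an element of $\mathcal C_{k_1+k_2}$: smoothness holds because both equal $1$ near their endpoints. The first curve returns to $0$ before the second starts, so line integrals add. Hence $\mathcal S_F$ is closed under addition. The plan is to show that $\mathcal S_F$ is open and lies in no half-space. Together with additivity this gives $0\in\mathcal S_F$, and a last perturbation removes unwanted zeros.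

**Step 1: local surjectivity.** This shows that $\mathcal S_F$ is open. Let $\rho\in\mathcal C_k$ with $\rho=1$ on $(-\delta,\delta)$, where $0<\delta<1$, and let $g\in C_c^\infty(J)$ be real, $J=(\delta/3,\delta/2)$. Since
$$(g''+g)\,ie^{i\varphi}=\partial\big((g+ig')e^{i\varphi}\big),$$
$\rho+t(g''+g)$ lies in $\mathcal C_k$ for small $t$, and its curve is $\gamma+t\dot\gamma$ with $\dot\gamma=(g+ig')e^{i\varphi}$. Differentiating the line integral, and dropping the total derivative $\partial(\tau(\dot\gamma))$, we get with $\det(z,z')=\operatorname{Im}(\overline zz')$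
$$\frac d{dt}\Big|_{t=0}J(\psi)=\int\psi(\gamma)\det(\dot\gamma,\partial\gamma)\,d\varphi=\int_J\psi(\gamma(\varphi))\,g(\varphi)\,d\varphi ,$$
because on $J$ we have $\partial\gamma=ie^{i\varphi}$ and $\operatorname{Im}((g-ig')i)=g$.

*The functions $e_v(\gamma(\varphi))$, $v\in F$, are linearly independent on $J$.* There $\gamma=e^{i\varphi}-1$, so $e_v(\gamma)=e^{2m}e^{2(-m\cos\varphi+n\sin\varphi)}$. Suppose $\sum_{v\in F}a_ve^{2m}e^{2(-m\cos\varphi+n\sin\varphi)}=0$ on $J$. The left side is entire in $\varphi$, so it vanishes for all complex $\varphi=x+iy$. Choose a real $x$ such that the numbers $-m\cos x+n\sin x$, $v\in F$, are distinct; this excludes only a discrete set of $x$. The terms have modulus $|a_v|e^{2m}e^{2(-m\cos x+n\sin x)\cosh y}$. If some $a_v\ne0$, then as $y\to\infty$ the nonzero term with the largest exponent dominates the sum, a contradiction.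

So the functionals $g\mapsto\int_Je_v(\gamma)g\,d\varphi$, $v\in F$, are independent on $C_c^\infty(J)$, and we can choose $g_1,\dots,g_{\#F}$ for which the map
$$(t_j)\mapsto\big(J_{\rho+\sum_jt_j(g_j''+g_j)}(e_v)\big)_{v\in F}$$
has invertible derivative at $0$. By the inverse function theorem, all values near $(J_\rho(e_v))_{v\in F}$ are attained by elements of $\mathcal C_k$ arbitrarily $C^\infty$-close to $\rho$. In particular $\mathcal S_F$ is open.

**Step 2: $\mathcal S_F$ lies in no half-space $\{\ell\ge0\}$ with $\ell\ne0$ linear.** Such an $\ell$ corresponds to $\psi=\sum_{v\in F}a_ve_v$ with $\ell\big((J_\rho(e_v))_v\big)=J_\rho(\psi)$, and $\psi\not\equiv0$ by the independence in Step 1. We need $\rho$ with $J_\rho(\psi)<0$. The curvature of $\gamma_\rho$ is positive, but large turning angles are allowed, and a turn by $\frac{4\pi}3$ to the left looks like a turn by $\frac{2\pi}3$ to the right.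

*The polygon.* Choose $z_*\ne0$, not on the positive imaginary axis, with $\psi(z_*)\ne0$. Write $z_*=l\,ie^{i\vartheta_0}$ with $l>0$, $\vartheta_0\in(0,2\pi)$. Say that an edge at angle $\vartheta$ has direction $ie^{i\vartheta}$. Consider the path from $0$ with successive edges

- of length $l$ at angle $\vartheta_0$;
- three of length $d$ at angles $\vartheta_j=\vartheta_0+\frac\pi2+(j-1)\nu$, $j=1,2,3$;
- of length $l$ at an angle $\vartheta_4>\vartheta_3$ with $\vartheta_4\equiv\vartheta_0+\pi$ mod $2\pi$.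

Take $\nu=\frac{2\pi}3$ if $\psi(z_*)<0$ and $\nu=\frac{4\pi}3$ if $\psi(z_*)>0$. The three short edges form an equilateral triangle $\Delta$ with vertex $z_*$, traversed counterclockwise if $\nu=\frac{2\pi}3$ and clockwise if $\nu=\frac{4\pi}3$. The two long edges cancel. So the path is closed, and the line integral of $\tau$ over it is $+\iint_\Delta\psi$ or $-\iint_\Delta\psi$ respectively. For $d$ small it is negative in both cases. Fix such a $d$.

*Smoothing inside $\mathcal C_k$.* Choose $k$ with $2\pi k>\vartheta_4$, and let $l_0,\dots,l_4$ be the edge lengths; all $\vartheta_j\in(0,2\pi k)$ are distinct. For small $\epsilon>0$ put on $\mathbb{R}/2\pi k\mathbb{Z}$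
$$\rho_\epsilon=\sum_{j=0}^4l_j\,\mu_\epsilon(\varphi-\vartheta_j)+\epsilon+\zeta_\epsilon(\varphi)+\zeta_\epsilon(\varphi-\pi),$$
where $\mu_\epsilon\ge0$ is an even mollifier (integral $1$) supported in $[-\epsilon,\epsilon]$, and $0\le\zeta_\epsilon\le1-\epsilon$ is an even smooth bump supported in $[-\epsilon,\epsilon]$ and equal to $1-\epsilon$ near $0$. Then $\rho_\epsilon>0$ and $\rho_\epsilon=1$ near $0$. By evenness, with $c_\epsilon=\int\mu_\epsilon\cos\varphi\,d\varphi$ and $c'_\epsilon=\int\zeta_\epsilon\cos\varphi\,d\varphi$,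
$$\int\rho_\epsilon e^{i\varphi}d\varphi=c_\epsilon\sum_jl_je^{i\vartheta_j}+0+c'_\epsilon(1+e^{i\pi})=0,$$
because the polygon is closed. So $\rho_\epsilon\in\mathcal C_k$.

*The limit.* Outside the windows $[\vartheta_j-\epsilon,\vartheta_j+\epsilon]$ the curve $\gamma_{\rho_\epsilon}$ has total length $O(\epsilon)$. In the $j$-th window its unit tangent is within $\epsilon$ of $ie^{i\vartheta_j}$ and its length is $l_j+O(\epsilon)$. The windows are passed in the order of the edges. By induction on $j$, the curve enters the $j$-th window within $O(\epsilon)$ of the corresponding vertex; parametrized by arc length it then stays within $O(\epsilon)$ of the $j$-th edge, with tangent within $\epsilon$. So the line integrals of $\tau$ converge to that over the polygon, and $J_{\rho_\epsilon}(\psi)<0$ for small $\epsilon$.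

**Step 3: $0\in\mathcal S_F$.** A convex cone different from $\mathbb{R}^F$ lies in some half-space $\{\ell\ge0\}$, $\ell\ne0$. So by Step 2 the convex cone generated by $\mathcal S_F$ is $\mathbb{R}^F$. Let $x\in\mathcal S_F$ and write $-x=\sum_i\lambda_is_i$, a finite sum with $\lambda_i\ge0$, $s_i\in\mathcal S_F$. For rational $q_i\ge0$ close to $\lambda_i$, the point $x'=-\sum_iq_is_i$ is close to $x$, so $x'\in\mathcal S_F$ by openness. If $Q\ge1$ is a common denominator of the $q_i$, then
$$0=Qx'+\sum_i(Qq_i)s_i$$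
is a sum of elements of $\mathcal S_F$. So $0\in\mathcal S_F$: there are $k$ and $\rho\in\mathcal C_k$ with $\Phi_\rho=0$ on $F$.

**Step 4: no other zeros.** Take $\rho\in\mathcal C_k$ with $\Phi_\rho=0$ on $F$ (any $\rho\in\mathcal C_k$ if $F=\emptyset$). Apply Lemma 2 with $\rho_-=\frac12\min\rho$ and $\rho_+=2\max\rho$: by (11) there is $R\ge1$ such that $\Phi_{\rho'}(v)>0$ for all $|v|\ge R$ and all $\rho'\in\mathcal C_k$ that are $C^0$-close to $\rho$. Now apply Step 1 to the finite set $F'=F\cup\{v\in\mathbb{Z}^2:|v|<R\}$. All values near $(\Phi_\rho(v))_{v\in F'}$ are attained close to $\rho$. So there is $\rho'\in\mathcal C_k$ close to $\rho$ with $\Phi_{\rho'}(v)=0$ for $v\in F$ and $\Phi_{\rho'}(v)\ne0$ for $v\in F'\setminus F$. The zero set of $\Phi_{\rho'}$ on $\mathbb{Z}^2$ is exactly $F$.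

Since $\Lambda=\mathbb{Z}^2$, Theorem 2 gives $\dim\mathcal W=2\,\#(F\setminus0)+\#(F\cap\{0\})$, and by the choice of $F$ this takes every value $0,1,2,\dots$. $\blacksquare$
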